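# Walls and corridors: a stably paired max–min Hamiltonian that does not homogenize

## 1. Flat data in a periodic medium

A front of height $u^\epsilon(x,t)$ starts flat and moves through a medium that varies on a small length $\epsilon$:
$$u^\epsilon_t+H(Du^\epsilon,x/\epsilon)=0\ \text{ in }\mathbb R^d\times(0,\infty),\qquad u^\epsilon(x,0)=0 .$$
When $\epsilon\to0$, does the front settle down to a definite speed? We begin with a medium in which the answer is yes, for an easy reason that makes no use of convexity of $H$ in $p$.

**Recalled definitions.** A $C^1$ function $\psi$ *touches $f$ from above* at a point if $f-\psi$ has a local maximum, equal to $0$, there; *from below* is the same with a minimum. An upper semicontinuous (usc) function $U$ is a *subsolution* of $u_t+H(Du,x)=0$ if $\psi_t+H(D\psi,x)\le0$ at every point where some $C^1$ function $\psi$ touches $U$ from above. A lower semicontinuous (lsc) function $V$ is a *supersolution* if $\psi_t+H(D\psi,x)\ge0$ wherever $\psi$ touches $V$ from below. A *viscosity solution* is a continuous function that is both. The *superdifferential*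 $D^+f(x)$ is the set of gradients at $x$ of the $C^1$ functions touching $f$ from above at $x$. For example, on the line, $f(x)=-|x|$ has $D^+f(0)=[-1,1]$, while $f(x)=|x|$ has $D^+f(0)=\emptyset$. So at a convex kink a subsolution has nothing to satisfy; this small fact will decide the whole problem.

"The viscosity solution" of an initial value problem means the one that is bounded and continuous on $\mathbb R^d\times[0,T]$ for each $T$. All Hamiltonians for which we solve an equation satisfy, for all $p,q,x,y\in\mathbb R^d$,
$$|H(p,x)-H(q,x)|\le4|p-q|,\quad |H(p,x)-H(p,y)|\le14(1+|p|)|x-y|,\quad |H(0,x)|\le5,\quad H(p,x)\ge|p|-5 .\tag{1}$$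
The constants are those we shall need later.

**Lemma 1 (comparison).** Assume (1). Let $U$ (usc) and $V$ (lsc) be bounded on $\mathbb R^d\times[0,T)$, respectively a sub- and a supersolution of $u_t+H(Du,x)=0$ in $\mathbb R^d\times(0,T)$, with $U\le V$ at $t=0$. Then $U\le V$ on $\mathbb R^d\times[0,T)$. If $U,V$ are continuous on $\mathbb R^d\times[0,T]$, the inequality extends to $t=T$.

*Proof.* The plan is to double the variables and to penalize, so that the two viscosity inequalities can be subtracted. If the conclusion fails, then for some $\lambda>0$ the function $U-V-\lambda t-\frac{2\lambda}{T-t}$ is positive somewhere. Write $\langle x\rangle=\sqrt{1+|x|^2}$. Fix $\gamma\in(0,\lambda/8)$ so small that subtracting $\gamma\langle x\rangle$ keeps a value $m>0$ at that point. For $\kappa>0$ let $M(\kappa)$ be the supremum over $(x,t),(y,t')\in\mathbb R^d\times[0,T)$ of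
$$U(x,t)-V(y,t')-\tfrac{|x-y|^2+|t-t'|^2}{2\kappa}-\lambda t-\tfrac{\lambda}{T-t}-\tfrac{\lambda}{T-t'}-\gamma\langle x\rangle .$$
Taking $(y,t')=(x,t)$ gives $M(\kappa)\ge m$. Since $U,V$ are bounded, wherever the expression is at least $m/2$ the quantities $\gamma\langle x\rangle$, $\lambda/(T-t)$, $\lambda/(T-t')$ and $|x-y|^2/\kappa$ are bounded. So, for $\kappa\le1$, these points lie in one compact subset of $(\mathbb R^d\times[0,T))^2$, and by semicontinuity the supremum is attained.

$M$ is nondecreasing in $\kappa$ and bounded below, so it has a limit as $\kappa\to0$. Evaluating the expression with parameter $2\kappa$ at a maximizer for $\kappa$ gives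
$$M(2\kappa)\ge M(\kappa)+\tfrac{|x-y|^2+|t-t'|^2}{4\kappa}.$$
Since $M(2\kappa)-M(\kappa)\to0$, we get $(|x-y|^2+|t-t'|^2)/\kappa\to0$. A limit point of the maximizers therefore has $x=y$ and $t=t'<T$, and by semicontinuity $U(x,t)-V(x,t)\ge m>0$ there, so $t>0$. Hence $t,t'>0$ for small $\kappa$. Put $P=(x-y)/\kappa$. The sub- and supersolution inequalities at the maximizer are
$$\lambda+\tfrac{\lambda}{(T-t)^2}+\tfrac{t-t'}{\kappa}+H(P+\gamma D\langle x\rangle,x)\le0,\qquad \tfrac{t-t'}{\kappa}-\tfrac{\lambda}{(T-t')^2}+H(P,y)\ge0 .$$
Subtract, and use $|D\langle x\rangle|\le1$, (1) and $|P||x-y|=|x-y|^2/\kappa$: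
$$\lambda\le H(P,y)-H(P+\gamma D\langle x\rangle,x)\le4\gamma+14(1+|P|)|x-y|\longrightarrow4\gamma<\lambda\qquad(\kappa\to0),$$
a contradiction. The last sentence of the lemma follows by continuity. $\square$

**The solution with zero datum.** By $|H(0,x)|\le5$, the function $-5t$ is a subsolution and $5t$ a supersolution. Let $u$ be the supremum of all subsolutions lying between them. By Perron's method its usc envelope $u^*$ is a subsolution and its lsc envelope $u_*$ a supersolution. Both lie between $-5t$ and $5t$, so both vanish at $t=0$, and Lemma 1 gives $u^*\le u_*$. Hence $u$ is continuous and is a solution; by Lemma 1 it is the only one with zero datum that is bounded on each $\mathbb R^d\times[0,T]$. By uniqueness,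
$$u^\epsilon(x,t)=\epsilon\,u(x/\epsilon,t/\epsilon),\qquad |u(x,t)|\le5t .\tag{2}$$
So the question "does $u^\epsilon(0,1)$ converge?" is the question "does $u(0,T)/T$ converge as $T\to\infty$?".

**Proposition 2 (periodic case).** Assume (1) and let $H$ be $\mathbb Z^d$-periodic in $x$. Then there is a constant $c$ with $u(x,T)/T\to c$ as $T\to\infty$, uniformly in $x$. Hence $u^\epsilon(x,t)\to ct$ locally uniformly in $\mathbb R^d\times(0,\infty)$.

*Proof.* **Step 1: speed bound in time.** For $h>0$ we have $-5h\le u(\cdot,h)\le5h$. The functions $u(x,t+h)$ and $u(x,t)\pm5h$ all solve the equation, so Lemma 1 gives $|u(x,t+h)-u(x,t)|\le5h$.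

**Step 2: Lipschitz bound in space, which uses coercivity.** Let $R>10$. We show $u(x_1,t_0)-u(y,t_0)\le R|x_1-y|$. If not, let $\eta>0$ be the excess of the left side over the right, and for $\delta>0$ maximize
$$u(x,t)-R|x-y|-(t-t_0)^2/\delta\quad\text{over }x\in\mathbb R^d,\ t\in[t_0/2,2t_0].$$
The maximum is attained, at $(x_\delta,t_\delta)$ say, and is at least $u(y,t_0)+\eta\ge-5t_0$. Since $u\le10t_0$ here, $(t_\delta-t_0)^2\le15t_0\delta$, so $t_\delta\to t_0$. If $x_\delta=y$, the maximum would be at most $u(y,t_\delta)\le u(y,t_0)+5|t_\delta-t_0|$, which is less than $u(y,t_0)+\eta$ for small $\delta$. So $x_\delta\ne y$ for small $\delta$, and up to an additive constant $\psi=R|x-y|+(t-t_0)^2/\delta$ is a $C^1$ function touching $u$ from above at $(x_\delta,t_\delta)$. By Step 1, $-5h\le u(x_\delta,t_\delta+h)-u(x_\delta,t_\delta)\le h\,\psi_t+o(h)$, so $\psi_t\ge-5$. The subsolution inequality gives $H(D\psi,x_\delta)\le5$ with $|D\psi|=R$. But $H(D\psi,x_\delta)\ge R-5>5$, a contradiction. Letting $R\downarrow10$, $u(\cdot,t)$ is $10$-Lipschitz.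

**Step 3: bounded oscillation, which uses periodicity.** By uniqueness $u(\cdot,t)$ is $\mathbb Z^d$-periodic, so by Step 2 its oscillation over all of $\mathbb R^d$ is at most $10\sqrt d$, for every $t$.

**Step 4: subadditivity.** Let $m(t)=\max u(\cdot,t)$. The functions $(x,r)\mapsto u(x,t+r)$ and $(x,r)\mapsto u(x,r)+m(t)$ are solutions and are ordered at $r=0$, so Lemma 1 gives $m(t+r)\le m(t)+m(r)$. As $m$ is continuous and $|m(t)|\le5t$, Fekete's lemma gives $m(t)/t\to c$. Since $0\le m(t)-u(x,t)\le10\sqrt d$, the first claim follows; the second follows from (2). $\square$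

What changes if $H$ is random instead of periodic? Steps 1 and 2 used only (1). Step 4 still works with $\sup$ in place of $\max$, and symmetrically with $\inf$: so $\sup_xu(x,t)/t$ and $\inf_xu(x,t)/t$ converge, for each realization, and $u(0,t)/t$ lies between them. The argument stops at Step 3. Without a bounded period the Lipschitz bound allows an oscillation of order $T$ over a distance of order $T$, and nothing in the argument closes a gap of order $T$ between the supremum and the infimum. To make homogenization fail one needs more than a gap: the value at the fixed point $0$ has to visit both sides of it at infinitely many times $T$. We now state the problem in which this is to be arranged.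

## 2. Max–min Hamiltonians and stable pairs

Fix $d\ge1$, a positive integer $\ell$ and a probability space $(\Omega,\mathcal F,\mathbb P)$. Let $\check H_1,\dots,\check H_\ell$ be Hamiltonians $(p,x,\omega)\mapsto\mathbb R$ that are quasiconvex in $p$ (sublevel sets convex), and $\hat H_1,\dots,\hat H_\ell$ Hamiltonians quasiconcave in $p$ (superlevel sets convex). Write $\ddot H_k$ for either $\check H_k$ or $\hat H_k$. Put
$$H_\ell:=\max\{\check H_\ell,\min\{\hat H_\ell,\cdots\max\{\check H_2,\min\{\hat H_2,\max\{\check H_1,\hat H_1\}\}\}\cdots\}\},$$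
with the ordering $\check H_1\ge\cdots\ge\check H_\ell$ and $\hat H_1\le\cdots\le\hat H_\ell$. Equivalently $H_1=\max\{\check H_1,\hat H_1\}$ and $H_i=\max\{\check H_i,\min\{\hat H_i,H_{i-1}\}\}$. When $\ell=2$ and $\hat H_1<\check H_1$, this is $\max\{\check H_2,\min\{\hat H_2,\check H_1\}\}$.

**Definition (stable pair).** Let $V$ be quasiconvex and $\Lambda$ quasiconcave on $\mathbb R^d$, and $\Delta:=\{p:\Lambda(p)\ge V(p)\}$. Both $(V,\Lambda)$ and $(\Lambda,V)$ are *stable pairs* if either (i) $\Delta=\emptyset$, or (ii) $\Delta\ne\emptyset$, $V|_{\partial\Delta}$ is a constant, and $V|_{\Delta^c}>V|_{\partial\Delta}$.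

For example, on the line, $V=|p|$ and $\Lambda=1-|p|$ give $\Delta=[-\frac12,\frac12]$, with $V=\frac12$ on $\partial\Delta$ and $V>\frac12$ outside: stable. With $\Lambda=1-|p-\frac12|$ instead, $\Delta=[-\frac14,\frac34]$ and $V$ takes the values $\frac14$ and $\frac34$ at the two ends: not stable.

**Assumptions.**

* **(A1) Stationary ergodicity.** There is a group $\{\tau_x\}_{x\in\mathbb R^d}$ of measurable maps of $\Omega$ with $\tau_{y+z}=\tau_y\circ\tau_z$ and $\mathbb P[\tau_y(A)]=\mathbb P[A]$ for $A\in\mathcal F$; one has $\ddot H_k(p,y,\tau_z\omega)=\ddot H_k(p,y+z,\omega)$ for all $p,y,z,\omega,k$; and if $A\in\mathcal F$ satisfies $\tau_z(A)=A$ for all $z$, then $\mathbb P[A]\in\{0,1\}$.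
* **(A2) Coercivity.** $\liminf_{|p|\to\infty}\operatorname{ess\,inf}_{(x,\omega)}|\ddot H_k(p,x,\omega)|=\infty$ for each $k$.
* **(A3) Continuity and boundedness.** For each $\omega$ and each compact $K\subset\mathbb R^d$ there is a modulus of continuity $\rho=\rho_{\omega,K}$ with $|\ddot H_k(p,x,\omega)-\ddot H_k(q,y,\omega)|\le\rho(|p-q|+|x-y|)$ for $(p,x),(q,y)\in K\times\mathbb R^d$ and all $k$; moreover $\ddot H_k$ is bounded on $K\times\mathbb R^d\times\Omega$.
* **(A4) Stable pairing.** For each $(x,\omega)$, as functions of $p$, the pairs $(\check H_i,\hat H_i)$, $1\le i\le\ell$, and $(\hat H_{j+1},\check H_j)$, $1\le j\le\ell-1$, are stable.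

A small example of (A1): if $G(p,x)$ is $\mathbb Z^d$-periodic in $x$, let $\Omega$ be the unit torus with Lebesgue measure, $\tau_z\omega=\omega+z$, and $H(p,x,\omega)=G(p,x+\omega)$. A set invariant under all translations of the torus is empty or everything, so ergodicity holds.

**Definition (stochastic homogenization).** For $u_0\in\mathrm{BUC}(\mathbb R^d)$ (bounded uniformly continuous) let $u^\epsilon(x,t,\omega)$ be the viscosity solution of $u^\epsilon_t+H(Du^\epsilon,x/\epsilon,\omega)=0$ with $u^\epsilon(\cdot,0,\omega)=u_0$. Stochastic homogenization of $H$ *holds* if there are $\Omega_0\in\mathcal F$ with $\mathbb P(\Omega_0)=1$ and $\overline H:\mathbb R^d\to\mathbb R$, depending only on $H$ and not on $u_0$, such that for every $u_0\in\mathrm{BUC}(\mathbb R^d)$ and $\omega\in\Omega_0$, $u^\epsilon(\cdot,\cdot,\omega)\to\overline u$ locally uniformly in $\mathbb R^d\times(0,\infty)$, where $\overline u$ is the unique viscosity solution of $\overline u_t+\overline H(D\overline u)=0$, $\overline u(\cdot,0)=u_0$.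

The assertion to prove or disprove, whose source is Hongwei Gao, "Stochastic homogenization of certain nonconvex Hamilton-Jacobi equations", arXiv:1803.08633 (2018), reads: *for every positive integer $\ell$, under (A1)–(A4) and the stated ordering, stochastic homogenization of $H_\ell$ holds.* It is false.

**Theorem 3.** Let $d\ge2$, $\ell\ge2$. There are $(\Omega,\mathcal F,\mathbb P,\tau)$ and $\check H_i$ (convex in $p$), $\hat H_i$ (concave in $p$), with the required ordering and satisfying (A1)–(A4), such that for $u_0\equiv0$ and $\epsilon_k=2^{-k}$, $\mathbb P$-almost surely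
$$u^{\epsilon_k}(0,1,\omega)\le-\tfrac12\ \text{ for infinitely many }k,\qquad u^{\epsilon_k}(0,1,\omega)\ge\tfrac12\ \text{ for infinitely many }k .$$
Hence stochastic homogenization of $H_\ell$ fails, because it would force $u^\epsilon(0,1,\omega)\to\overline u(0,1)$ for a.e. $\omega$.

The assertion is made for general $d$ and $\ell$, so the theorem disproves it. Nothing is claimed for $d=1$ or $\ell=1$.

## 3. Barriers on the ball of radius $9T$

From now on $d\ge2$, $x=(x_1,x_2,x'')$ and $\hat x=(x_1,x_2)\in\mathbb R^2$; the medium will depend on $\hat x$ only. $B_r$ is the ball in $\mathbb R^2$ centered at $0$. To bound $u(0,T)$ from above we shall exhibit a supersolution $v$, and from below a subsolution $w$. The medium will be controlled only in a ball of radius proportional to $T$, so the first tool says that this is enough.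

**Lemma 4 (localization).** Assume (1), let $T>0$ and $Q=\{|\hat x|<9T\}\times[0,T]$.

(a) If $v$ is continuous on $Q$, a supersolution for $0<t<T$, $v\ge-T$, and $v(\cdot,0)\ge0$, then $u(0,T)\le v(0,T)$.

(b) If $w$ is continuous on $Q$, a subsolution for $0<t<T$, $w\le T$, and $w(\cdot,0)\le0$, then $u(0,T)\ge w(0,T)$.

*Proof.* The aim is to bend the barrier away near the edge of the ball without touching its value at $(0,T)$. Let $\chi(a)=6T^{-1}(a_+)^2$ and $g(x,t)=\chi(|\hat x|+4t-5T)$. For $t\le T$ we have $g=0$ when $|\hat x|\le T$, so the singularity of $|\hat x|$ at $0$ does not matter: $g\in C^1$, with $g_t=4\chi'$ and $|Dg|=\chi'\ge0$.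

(a) Suppose $\psi$ touches $v+g$ from below. Then $\psi-g$ touches $v$ from below, so $\psi_t-4\chi'+H(D\psi-Dg,x)\ge0$. Since $H$ is $4$-Lipschitz in $p$, $H(D\psi-Dg,x)\le H(D\psi,x)+4\chi'$, whence $\psi_t+H(D\psi,x)\ge0$. So $v+g$ is a supersolution for $|\hat x|<9T$, and so is $5t$. For $8T\le|\hat x|<9T$ the argument of $\chi$ is at least $3T$, so $g\ge54T$ and $v+g\ge53T>5t$. Therefore
$$\tilde v:=\min\{v+g,5t\}\ \text{ for }|\hat x|<9T,\qquad \tilde v:=5t\ \text{ for }|\hat x|\ge9T,$$
is continuous and equals $5t$ for $|\hat x|\ge8T$. As a minimum of supersolutions is a supersolution, $\tilde v$ is a supersolution on $\mathbb R^d\times(0,T)$. Its values lie in $[-T,5T]$ and $\tilde v(\cdot,0)=0$. Lemma 1 gives $u\le\tilde v$ up to $t=T$, so $u(0,T)\le v(0,T)+g(0,T)=v(0,T)$, because $g(0,T)=\chi(-T)=0$.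

(b) If $\psi$ touches $w-g$ from above, then $\psi+g$ touches $w$ from above, so $\psi_t+4\chi'+H(D\psi+Dg,x)\le0$ and hence $\psi_t+H(D\psi,x)\le0$. For $8T\le|\hat x|<9T$, $w-g\le T-54T<-5t$. So $\max\{w-g,-5t\}$, extended by $-5t$ for $|\hat x|\ge9T$, is a continuous subsolution with values in $[-5T,T]$ that vanishes at $t=0$. Lemma 1 gives $u(0,T)\ge w(0,T)-g(0,T)=w(0,T)$. $\square$

## 4. A ridge that slides from slope $3/2$ to slope $0$

The Hamiltonian will be radial in $p$, with a profile depending on two parameters of the place $x$: $\theta\in[0,1]$, which is $1$ on a wall and $0$ away from walls, and $s\in[0,1]$, which is $1$ at wall ends. Put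
$$\sigma=\tfrac32(2\theta-1)_+\in[0,\tfrac32],\qquad \beta=4-3\min\{2\theta,1\}\in[1,4],$$
$$\varphi(r)=\max\big\{\beta r-5,\ \min\{7-4r-4\sigma-2s,\ 4r-5+4\sigma\}\big\},\qquad H(p,x)=\varphi(|p|).\tag{3}$$

Away from walls ($\theta=s=0$) this is $\varphi(r)=4r-5$, since $\beta=4$. As $\theta$ grows from $0$ to $\frac12$, $\beta$ drops from $4$ to $1$ and a valley opens to the right of $r=\frac32$. What remains at $r=\frac32$ is a ridge of height $1$. As $\theta$ grows from $\frac12$ to $1$, the ridge slides, with height $1$ as long as $s=0$, from $r=\frac32$ to $r=0$: it sits at $r=\frac32-\sigma$. The parameter $s$ lowers it. Here are the facts we need.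

* (P0) $\varphi$ is $4$-Lipschitz in $r$, and $-5\le\varphi(0)\le-5+4\sigma\le1$; so $|H(0,x)|\le5$.
* (P1) $\theta\le\frac12$, $r\le1$: $\varphi\le4r-5\le-1$ (here $\sigma=0$, $\beta\le4$).
* (P2) $\theta\ge\frac12$, $2\le r\le4$: $\varphi\le\max\{r-5,7-4r\}\le-1$ (here $\beta=1$).
* (P3) $\theta=1$, $1\le r\le4$: $\varphi\le\max\{r-5,1-4r\}\le-1$ (here $\sigma=\frac32$, $\beta=1$).
* (P4) $\theta=1$, $s=1$, $0\le r\le4$: $\varphi\le\max\{r-5,-1-4r\}\le-1$.
* (P5) $s=0$, $r=\frac32-\sigma$: $\varphi\ge\min\{7-6,6-5\}=1$.
* (P6) $\theta=0$, $r\ge\frac32$: $\varphi\ge4r-5\ge1$ (here $\beta=4$).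
* (P7) $r\ge6$: $\varphi\ge\beta r-5\ge1$.

**Hand computation: no walls.** If $\theta=s=0$ everywhere, then $H(0,x)=-5$ and $u=5t$.

**Hand computation: one infinite straight wall.** Let $\theta=(1-|x_1|)_+$, $s=0$. A supersolution $-t+\Phi(|x_1|)$ needs $H\ge1$ at its gradient. Let the slope follow the ridge: $\Phi'(\varrho)=\frac32-\sigma$, that is $\Phi'(\varrho)=3\varrho$ for $\varrho\le\frac12$ and $\Phi'(\varrho)=\frac32$ afterwards. The slope is $0$ on the wall, so there is no kink, and (P5), (P6) give $H\ge1$. After replacing it by its minimum with $5t$, Lemma 1 gives $u\le-t$ on the wall. So a wall pulls the front down at speed at least $1$. To survive other walls farther away, we can raise the slope in the wall-free zone from $\frac32$ continuously to $6$ and then use (P7). The rise has to be continuous, because at a convex kink a supersolution must satisfy its inequality for all intermediate slopes. This is why $\beta=4$ off the walls.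

**A first attempt to push up, and where it stops.** Suppose a long line $\{x_2=h\}$ stays away from all walls. The natural subsolution with value $t$ on the line is $w=t-|x_2-h|$; it needs $H\le-1$ at its gradient, which has length $1$ off the line and at most $1$ on it. Where $\theta\le\frac12$, (P1) gives this. But crossing a wall, $\theta$ takes all values in $[0,1]$, and the sliding ridge meets $r=1$ when $\sigma=\frac12$, that is $\theta=\frac23$. There, with $s=0$, $\varphi(1)=\max\{-4,\min\{1,1\}\}=1$, and the inequality fails.

**Jumping over the ridge.** A subsolution has no condition at a convex kink. So at distance exactly $\frac12$ from the wall, where $\theta=\frac12$ and the ridge is still at $\frac32$, let the gradient jump from length $1$ to length at least $2$, by adding a bump of slope $3$: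
$$w=t-|x_2-h|+3\big(\tfrac12-\operatorname{dist}(\hat x,S)\big)_+-\tfrac32 .$$
Inside, the gradient has length between $3-1$ and $3+1$, and (P2) applies: the ridge slides to $0$ underneath. On the wall itself there is a concave kink, where all gradients $ae_1\pm e_2$ with $|a|\le3$ must be tested. They have length at least $1$, and the ridge is now at $0$, so (P3) applies. The slope $\pm1$ along the wall is what keeps the test gradient off the ridge.

Two places remain where that slope is lost.

* *Where the wall crosses the line $x_2=h$.* There $f=-|x_2-h|-3|x_1-z_1|$ locally, so $0\in D^+f$, while $\varphi(0)=\max\{-5,\min\{1,1\}\}=1$ for $\theta=1$, $s=0$. So the line must really be free of walls: walls near a long corridor have to be removed, and therefore walls must be finite.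
* *At a wall end.* Let $e$ be the top end of a vertical wall below the line. Near $e$, $f(y)=(y_2-h)-3\operatorname{dist}(\hat y,S)$. For $y_2\le e_2$ clearly $f(y)\le f(e)$. For $y_2>e_2$, $y_2-e_2\le|\hat y-e|=\operatorname{dist}(\hat y,S)$, so again $f(y)\le f(e)$. Hence $0\in D^+f(e)$, and without the term $-2s$ the inequality would fail as before. With $s=1$ at the ends, (P4) covers every gradient of length at most $4$.

A wall whose ends are far from $0$ still pulls down, because the end correction $s$ is not seen near $0$. So the two mechanisms coexist, and they compete by length. We now let chance decide the winner independently enough at every scale.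

## 5. Poisson walls and corridors

Let $T_k=2^k$, $k\ge1$, and let $N_k,M_k$ be independent homogeneous Poisson processes on $\mathbb R^2$, each of intensity $T_k^{-2}$. A point $z\in N_k$ carries the **wall of scale $k$**, the segment $\{z_1\}\times[z_2-12T_k,z_2+12T_k]$. A point $z\in M_k$ carries the **corridor of scale $k$**, the segment $[z_1-12T_k,z_1+12T_k]\times\{z_2\}$. Walls and corridors are called *objects*.

**Local finiteness.** A wall of scale $k$ meets $B_r$ only if $|z_1|\le r$ and $|z_2|\le12T_k+r$; similarly for corridors. So the mean number of scale-$k$ objects meeting $B_r$ is at most $2T_k^{-2}\cdot2r(24T_k+2r)$, which is summable in $k$. Almost surely every ball meets finitely many objects. Let $\Omega$ be the translation-invariant set, of full probability, of simple, locally finite configurations $\omega=(N_k,M_k)_k$ with this property, $\mathcal F$ the $\sigma$-algebra generated by the counts, and $\tau_z$ the translation of all points by $-\hat z$.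

**Kept walls.** A wall of scale $k$ is *kept* if no other object of scale $\ge k$ lies within distance $\le4$ of it. For example, a wall of scale $1$ crossed by a corridor of scale $3$ is not kept, but a wall of scale $3$ is not affected by a corridor of scale $1$. Any two kept walls are at distance $>4$: apply the rule to the one of smaller (or equal) scale. With sums over kept walls $S$, with endpoints $e_S^\pm$, put
$$\theta(x)=\sum_S\big(1-\operatorname{dist}(\hat x,S)\big)_+,\qquad s(x)=\sum_S\sum_\pm\big(1-|\hat x-e_S^\pm|\big)_+ .$$
In each sum the summands have disjoint supports: different kept walls are at distance $>4$, and the two endpoints of one wall are at distance $24T_k\ge48$. So each sum equals the supremum of its summands. As these are $1$-Lipschitz with values in $[0,1]$, so are $\theta$ and $s$. Then $\sigma$ is $3$-Lipschitz and $\beta$ is $6$-Lipschitz in $x$.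

**Measurability.** For a wall of scale $k$ centered at $z$, the number of other objects of scale $\ge k$ within distance $4$ is
$$\sum_{j\ge k}\big(N_j(z+R_{kj})+M_j(z+R'_{kj})\big)-1$$
with fixed compact sets $R_{kj},R'_{kj}\subset\mathbb R^2$; the $-1$ removes the wall itself. Each term is jointly measurable in $(z,\omega)$. Indeed, for continuous compactly supported $f_n\downarrow\mathbf 1_R$, the integral $\int f_n(y-z)\,N_j(dy)$ is continuous in $z$ and measurable in $\omega$, hence jointly measurable, and it converges to $N_j(z+R)$. So $\theta(x,\cdot)$ and $s(x,\cdot)$ are countable sums of integrals of jointly measurable nonnegative kernels against the processes $N_k$, and are measurable.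

**Stationarity.** The objects of $\tau_z\omega$ are those of $\omega$ shifted by $-\hat z$, and the rule "kept" is translation invariant. Hence $\theta(y,\tau_z\omega)=\theta(y+z,\omega)$ and $s(y,\tau_z\omega)=s(y+z,\omega)$.

## 6. Four Hamiltonians with the required ordering and (A1)–(A4)

With $\sigma,\beta$ computed from this $\theta$ as in Section 4, define
$$\check H^a=4|p|-5+4\sigma,\quad \check H^b=\beta|p|-5,\quad \hat H^b=7-4|p|-4\sigma-2s,\quad \hat H^a=-6-4|p| ,$$
$$\check H_1=\dots=\check H_{\ell-1}=\check H^a,\ \ \check H_\ell=\check H^b;\qquad \hat H_1=\dots=\hat H_{\ell-1}=\hat H^a,\ \ \hat H_\ell=\hat H^b .$$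
The $\check H_i$ are convex and the $\hat H_i$ concave in $p$.

**Ordering.** $\check H^a\ge\check H^b$ since $\beta\le4$ and $\sigma\ge0$. Also $\hat H^b\ge7-4|p|-6-2=-1-4|p|\ge\hat H^a$.

**(A1).** Stationarity follows from that of $\theta$ and $s$. The $\tau_z$ form a group and preserve $\mathbb P$, because homogeneous Poisson processes are translation invariant. For ergodicity let $A$ be invariant. Choose $A_n$ depending only on the points (of all scales) in $B_n$, with $\mathbb P(A\triangle A_n)\to0$. For $|\hat z|>2n$, the events $A_n$ and $\tau_zA_n$ depend on Poisson points in disjoint regions, so they are independent, and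
$$\mathbb P(A)=\mathbb P(A\cap\tau_zA)=\mathbb P(A_n\cap\tau_zA_n)+o(1)=\mathbb P(A_n)^2+o(1).$$
Letting $n\to\infty$, $\mathbb P(A)=\mathbb P(A)^2$. Only invariance under some arbitrarily large shifts was used, so an event invariant under all $\tau_z$, $z\in\mathbb Z^d$, also has probability $0$ or $1$.

**(A2).** $\check H^a,\check H^b\ge|p|-5$, $\hat H^b\le7-4|p|$, and $\hat H^a=-6-4|p|$.

**(A3).** All four functions are $4$-Lipschitz in $p$. In $x$ the Lipschitz constants are at most $4\cdot3=12$ for $\check H^a$, $6|p|$ for $\check H^b$, $12+2=14$ for $\hat H^b$ and $0$ for $\hat H^a$, hence at most $14(1+|p|)$. All are bounded for bounded $p$, uniformly in $(x,\omega)$.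

**(A4).** There are three kinds of pairs.

* $(\check H^a,\hat H^a)$, which covers $(\check H_i,\hat H_i)$ for $i\le\ell-1$ and $(\hat H_{j+1},\check H_j)$ for $j\le\ell-2$: $\hat H^a\le-6<-5\le\check H^a$, so $\Delta=\emptyset$.
* $(\hat H_\ell,\check H_{\ell-1})=(\hat H^b,\check H^a)$: the inequality $7-4|p|-4\sigma-2s\ge4|p|-5+4\sigma$ says $|p|\le\frac{6-4\sigma-s}4$. So $\Delta$ is empty or a closed ball centered at $0$, possibly $\{0\}$. $V=\check H^a$ is radial and strictly increasing in $|p|$, so it is constant on $\partial\Delta$ and strictly larger on $\Delta^c$.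
* $(\check H_\ell,\hat H_\ell)=(\check H^b,\hat H^b)$: $\Delta=\{|p|\le\frac{12-4\sigma-2s}{\beta+4}\}$ is a ball of positive radius, since the numerator is at least $4$. $V=\check H^b$ is radial and strictly increasing in $|p|$, so the same conclusion holds.

Note how little (A4) restrains the dependence on $x$: where $\Delta\ne\emptyset$ in the second pair, the constant value of $\check H^a$ on $\partial\Delta$ is $(6-4\sigma-s)-5+4\sigma=1-s(x)$, the ridge height in Section 4, and it varies with $x$.

**The resulting $H_\ell$.** Since $\hat H^a<\check H^a$, $H_1=\max\{\check H^a,\hat H^a\}=\check H^a$, and inductively $H_i=\max\{\check H^a,\min\{\hat H^a,\check H^a\}\}=\check H^a$ for $2\le i\le\ell-1$. Therefore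
$$H:=H_\ell=\max\{\check H^b,\min\{\hat H^b,\check H^a\}\}=\varphi(|p|)$$
with $\varphi$ from (3). It satisfies (1): the Lipschitz bounds pass to maxima and minima, $|H(0,x)|\le5$ is (P0), and $H\ge\check H^b\ge|p|-5$. So Section 1 and Lemma 4 apply for each fixed $\omega\in\Omega$. Let $u=u(x,t,\omega)$ be the solution with $\epsilon=1$ and zero datum.

## 7. Two events that occur at infinitely many scales

Write $T=T_k$.

**$E_k^v$:** the only object of scale $\ge k$ meeting $B_{20T}$ is one wall of scale $k$, whose center lies in $[-\frac T{12},\frac T{12}]\times[-T,T]$.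

**$E_k^h$:** there is a corridor of scale $k$ with center in $[-T,T]\times[-\frac T4,\frac T4]$, and no wall of scale $\ge k$ meets $B_{20T}$.

Nothing is asked of the smaller scales.

**Lemma 5.** Almost surely $E_k^v$ occurs for infinitely many $k$, and $E_k^h$ occurs for infinitely many $k$.

*Proof.* **Step 1: bounds independent of $k$.** This is where the intensities $T_k^{-2}$ matter. A scale-$k$ object meeting $B_{20T}$ has its center in $B_{32T}$, and the mean number of points of $N_k$, or of $M_k$, in $B_{32T}$ is $1024\pi$. For $j>k$, the centers of the scale-$j$ walls (or corridors) meeting $B_{20T_k}$ lie in a rectangle of area at most $40T_k\cdot2(12T_j+20T_k)\le40T_k\cdot44T_j$, as $T_k\le T_j/2$. So the mean number of all objects of scales $j>k$ meeting $B_{20T_k}$ is at most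
$$\sum_{j>k}2\,T_j^{-2}\cdot1760\,T_kT_j=\sum_{j>k}3520\,T_k/T_j=3520 .$$
The two center regions have areas $\frac T6\cdot2T=\frac{T^2}3$ and $2T\cdot\frac T2=T^2$, hence mean numbers of centers $\frac13$ and $1$. Now use independence. For $E^v_k$ it is enough to have exactly one point of $N_k$ in the first region, no other point of $N_k$ and no point of $M_k$ in $B_{32T}$, and no larger object. For $E^h_k$ it is enough to have at least one point of $M_k$ in the second region, no point of $N_k$ in $B_{32T}$, and no larger object. Hence
$$\mathbb P(E_k^v)\ge\tfrac13e^{-1/3}\,e^{-2048\pi}\,e^{-3520},\qquad \mathbb P(E_k^h)\ge(1-e^{-1})\,e^{-1024\pi}\,e^{-3520},$$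
positive and independent of $k$.

**Step 2: from positive probability to probability one.** We have $\mathbb P(\limsup_kE_k^v)\ge\limsup_k\mathbb P(E_k^v)>0$, and likewise for $h$. Since $E_k^v,E_k^h$ depend only on scales $\ge k$, both $\limsup$ events belong to the tail $\sigma$-algebra of the independent sequence $(N_k,M_k)_k$. By Kolmogorov's 0–1 law both have probability $1$. $\square$

## 8. A long wall near the origin pulls $u(0,T)$ below $-T/2$

**Proposition 6.** On $E_k^v$, with $T=T_k$: $u(0,T)\le-T/2$.

*Proof.* **Step 1: the medium near the wall.** Let $S$ be the wall in question, with center $z$. Its points have $|x_1|\le\frac T{12}$ and $|x_2|\le13T$, so $S\subset B_{14T}$. Since $14T+4\le20T$, any other object of scale $\ge k$ within distance $4$ of $S$ would meet $B_{20T}$; there is none. So $S$ is kept, and every other kept wall is at distance $>4$ from $S$. Moreover $S\supset\{z_1\}\times[-11T,11T]$. Let $|\hat x|<9T$ and $\varrho:=|x_1-z_1|\le2$. Then $(z_1,x_2)\in S$, so $\operatorname{dist}(\hat x,S)=\varrho$. The endpoints of $S$ are at distance $\ge11T-9T=2T\ge4$ from $\hat x$,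 and other kept walls are at distance $>2$. Hence there
$$\theta=(1-\varrho)_+,\qquad s=0 .$$

**Step 2: a supersolution that follows the ridge, then climbs to slope $6$.** Let $\Phi(0)=0$ and
$$\Phi'(\varrho)=3\varrho\ (0\le\varrho\le\tfrac12),\quad \tfrac32\ (\tfrac12\le\varrho\le1),\quad \tfrac32+\tfrac92(\varrho-1)\ (1\le\varrho\le2),\quad 6\ (\varrho\ge2).$$
Put $v(x,t)=-t+\Phi(|x_1-z_1|)$. As $\Phi'$ is continuous and $\Phi'(0)=0$, $v\in C^1$. For $|\hat x|<9T$ we check $H(Dv,x)\ge1$:

* $\varrho\le1$: $\sigma=\frac32(1-2\varrho)_+$, so $|Dv|=\Phi'(\varrho)=\frac32-\sigma$, and $s=0$. Use (P5).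
* $1\le\varrho\le2$: $\theta=0$ and $|Dv|\ge\frac32$. Use (P6).
* $\varrho\ge2$: $|Dv|=6$. Use (P7), which holds whatever the medium is.

**Step 3: comparison.** So $v_t+H(Dv,x)\ge0$ classically, hence in the viscosity sense; $v\ge-T$ on $Q$, and $v(\cdot,0)\ge0$. Lemma 4(a) and $\Phi'\le6$ give
$$u(0,T)\le-T+\Phi(|z_1|)\le-T+6\cdot\tfrac T{12}=-\tfrac T2.\qquad\square$$

## 9. A long corridor near the origin holds $u(0,T)$ above $\frac34T-\frac32$

**Proposition 7.** On $E_k^h$, with $T=T_k$: $u(0,T)\ge\frac34T-\frac32$, which is $\ge\frac T2$ for $k\ge3$.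

*Proof.* **Step 1: no kept wall comes near the corridor line.** Let the corridor have center $(z_1,h)$, with $|z_1|\le T$ and $|h|\le T/4$. It contains all $\hat x$ with $x_2=h$, $|x_1|\le11T$. Let $|\hat x|<9T$ and $x_2=h$, so that $\hat x$ lies on the corridor. A kept wall of scale $<k$ is at distance $>4$ from the corridor, by the definition of "kept". A wall of scale $\ge k$ misses $B_{20T}$, so it is at distance $\ge11T>4$ from $\hat x$. Hence all kept walls are at distance $>4$ from $\hat x$.

**Step 2: the barrier.** Put
$$\Psi(x)=\sum_{S\text{ kept}}3\big(\tfrac12-\operatorname{dist}(\hat x,S)\big)_+\in[0,\tfrac32],\quad f(x)=-|x_2-h|+\Psi(x)-\tfrac32,\quad w(x,t)=t+f(x).$$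
The summands of $\Psi$ have supports at mutual distance $>3$, so near any point at most one is nonzero. Thus $w$ is continuous, $w\le T$ on $Q$ and $w(\cdot,0)\le0$.

**Step 3: what has to be checked.** If $\psi$ touches $w$ from above at $(x,t)$, then $\psi_t=1$, since $w(x,\cdot)$ is differentiable in time with derivative $1$, and $D\psi\in D^+f(x)$. So $w$ is a subsolution once we show the claim:
$$H(p,x)\le-1\qquad\text{for }|\hat x|<9T,\ p\in D^+f(x).$$
Since $f$ does not depend on $x''$, always $p''=0$.

**Step 4: proof of the claim.** If $x_2=h$, then by Step 1 $\Psi=0$ near $x$ and $\theta=0$ at $x$. So $p=ae_2$ with $|a|\le1$, and (P1) applies.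

Now let $x_2\ne h$. Let $\iota\in\{1,-1\}$ be the slope of $-|x_2-h|$ in $x_2$ at $x$, and $D$ the distance from $\hat x$ to the nearest kept wall $S$. By the distance between kept walls, only $S$ can contribute to $\theta(x)$, so $\theta=(1-D)_+$.

* $D>\frac12$, or no kept wall: by local finiteness $\Psi=0$ near $x$, so $p=\iota e_2$, and $\theta<\frac12$. Use (P1).
* $D=\frac12$ (the convex kink): $\theta=\frac12$. Since $\Psi\ge0$ with equality at $x$, a function touching $f$ from above at $x$ also touches $-|x_2-h|-\frac32$ from above there. This function is differentiable at $x$, so $p=\iota e_2$. Use (P1).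
* $0<D<\frac12$: $S$ is convex, so $\operatorname{dist}(\cdot,S)$ is $C^1$ near $\hat x$ with a unit gradient $n$. Hence $p=\iota e_2-3n$ and $|p|\in[2,4]$, while $\theta=1-D>\frac12$. Use (P2).
* $\hat x\in S$, not an endpoint: near $x$ the distance to $S$ is $|x_1-z_1'|$, with $z_1'$ the first coordinate of $S$, so $f=\iota(x_2-h)-3|x_1-z_1'|$ there. Hence $p=ae_1+\iota e_2$ with $|a|\le3$, $|p|\in[1,\sqrt{10}]$, and $\theta=1$. Use (P3).
* $\hat x$ an endpoint of $S$: $f$ is $4$-Lipschitz near $x$, so $|p|\le4$, and $\theta=s=1$. Use (P4).

**Step 5: comparison.** Lemma 4(b) gives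
$$u(0,T)\ge w(0,T)=T-|h|+\Psi(0)-\tfrac32\ge\tfrac34T-\tfrac32 .$$
This is at least $\frac T2$ as soon as $T\ge6$, that is for $k\ge3$. $\square$

## 10. Non-convergence at $(0,1)$, and the gap between supremum and infimum

**Proof of Theorem 3.** The ordering and (A1)–(A4) were verified in Section 6. By (2) with $\epsilon_k=1/T_k$, $u^{\epsilon_k}(0,1,\omega)=u(0,T_k,\omega)/T_k$. By Lemma 5, for almost every $\omega$ both $E_k^v$ and $E_k^h$ occur for infinitely many $k$. For the first kind of $k$, Proposition 6 gives $u^{\epsilon_k}(0,1,\omega)\le-\frac12$. For the second kind with $k\ge3$, Proposition 7 gives $u^{\epsilon_k}(0,1,\omega)\ge\frac12$. So for a.e. $\omega$ the values $u^\epsilon(0,1,\omega)$ do not converge as $\epsilon\to0$. Homogenization would give an $\Omega_0$ of probability $1$ on which $u^\epsilon(0,1,\omega)\to\overline u(0,1)$, which is impossible. The assertion of Section 2 is disproved. $\square$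

**Remark.** In this medium, Step 3 of Proposition 2 fails at full linear order at every scale: for each $k\ge3$, almost surely
$$\inf_xu(x,T_k)\le-\tfrac12T_k,\qquad \sup_xu(x,T_k)\ge\tfrac12T_k .$$
Indeed $u(z,T,\omega)=u(0,T,\tau_z\omega)$, by stationarity and uniqueness. The event that $\tau_z\omega\in E_k^v$ for some $z\in\mathbb Z^d$ is invariant under $\tau_y$, $y\in\mathbb Z^d$, and its probability is at least $\mathbb P(E_k^v)>0$. By the last sentence of the verification of (A1) it is $1$, and Proposition 6 gives the first bound; the second follows in the same way from $E_k^h$ and Proposition 7.
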